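\title{Rationally connected Galois covers of primitive Fano varieties and perfect groups}

\begin{abstract}
Let $V$ be a factorial terminal Fano variety whose Picard group is generated by the canonical class, and assume that the pair $(V,\frac1mD)$ is canonical for every effective divisor $D\sim -mK_V$. Under two further conditions on curves in $V$, such a variety has no rationally connected rational Galois cover with a nontrivial abelian group, and the same was conjectured for arbitrary groups. We disprove the conjecture: for every nontrivial finite perfect group $G$ we construct a smooth Fano complete intersection $X$ with a faithful action of $G$ such that $V=X/G$ satisfies all the hypotheses. The groups that occur are exactly the perfect ones, and $V$ has a nontrivial rationally connected Galois cover if and only if its smooth locus has a nontrivial connected finite \'etale cover. In particular, the conclusion of the conjecture holds when $V$ has locally complete intersection singularities.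
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
We work over $\mathbb{C}$; varieties are irreducible and reduced. A variety dominated by a rationally connected variety is rationally connected. In the opposite direction one can fix a Fano variety $V$ and ask which finite extensions of the field $\mathbb{C}(V)$ are function fields of rationally connected varieties. This paper treats Galois extensions, for the following class of Fano varieties.

A normal variety is \emph{factorial} if every Weil divisor on it is Cartier. A \emph{primitive Fano variety} is a projective factorial variety $V$ of positive dimension with at most terminal singularities such that $\operatorname{Pic}V=\mathbb{Z}K_V$ and $-K_V$ is ample. A smooth hypersurface of degree $n+1$ in $\mathbb{P}^{n+1}$, $n\ge3$, is an example, by adjunction and the Lefschetz theorem. Discrepancies are recalled in Section~\ref{sec:prelim}.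

\begin{definition}\label{def:divcan}
A primitive Fano variety $V$ is \emph{divisorially canonical} if for every $m\ge1$ and every effective divisor $D\sim -mK_V$ the pair $(V,\frac1mD)$ is canonical, that is,
\[
\operatorname{ord}_ED\le m\cdot a(E)
\]
for every exceptional prime divisor $E$ over $V$, where $a(E)$ is the discrepancy of $E$ with respect to $V$.
\end{definition}

The definition bounds how singular a divisor can be relative to its class. If $B\subset V$ is a subvariety of codimension $c\ge2$ not contained in $\operatorname{Sing}V$ and $E$ is the exceptional divisor of its blow up, then $a(E)=c-1$ and the inequality reads $\operatorname{mult}_BD\le m(c-1)$.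

Two conditions ask for curves in sufficiently general position. Closed subsets may be reducible.
\begin{itemize}
\item[$(\star1)$] For every $R\in|-K_V|$, every prime number $p$ and every closed subset $Y\subset V$ of codimension $\ge2$ there is a nonsingular curve $C\subset V$ such that $p\nmid(C\cdot K_V)$, $C\cap Y=\emptyset$, and $C$ meets $R$ transversally at nonsingular points.
\item[$(\star2)$] For every closed subset $Y\subset V$ of codimension $\ge2$ there is a nonsingular rational curve $C\subset V$ with $C\cap Y=\emptyset$.
\end{itemize}

A dominant rational map $X\dashrightarrow Z$ of varieties of the same dimension is a \emph{rational Galois cover} if the extension $\mathbb{C}(Z)\subset\mathbb{C}(X)$ is Galois; we call the cover rationally connected if $X$ is. The starting point is the following known result.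

\begin{theorem}\label{thm:abelian}
Let $V$ be a divisorially canonical primitive Fano variety satisfying $(\star1)$ and $(\star2)$. Then $V$ has no rationally connected rational Galois cover whose Galois group is abelian of order $\ge2$.
\end{theorem}

The problem that we solve is posed in \cite{Pu}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $V$ be a divisorially canonical primitive Fano variety satisfying $(\star1)$ and $(\star2)$. Then $V$ has no rationally connected rational Galois cover of degree $\ge2$, whatever the Galois group.}

\subsection{What one expects}
The simplest covers are cyclic. Let $V$ be smooth and let $\rho\colon X\to V$ be obtained by extracting the $e$-th root, $e\ge2$, of the equation of a smooth divisor $R$ whose class is divisible by $e$. Then $K_X\sim_{\mathbb{Q}}\rho^*(K_V+(1-\frac1e)R)$. For $V=\mathbb{P}^n$, $e=2$ and $R$ a quadric, $X$ is a quadric, so rationally connected covers exist. For $V$ primitive, $R\sim-bK_V$ with $e\mid b$, hence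
\[
K_X\sim_{\mathbb{Q}}\Bigl(\bigl(1-\tfrac1e\bigr)b-1\Bigr)\rho^*(-K_V),\qquad \bigl(1-\tfrac1e\bigr)b-1\ge e-2\ge0 .
\]
So $K_X$ is ample or $\mathbb{Q}$-linearly trivial, and $X$ is not rationally connected (Lemma~\ref{lem:RCK}). If $R$ is singular, then $X$ has to be resolved and exceptional divisors might enter the canonical class with negative coefficients; divisorial canonicity is what excludes this. Finally, a smooth Fano variety has no nontrivial connected \'etale cover, because $\chi(\mathcal{O})$ is multiplied by the degree and equals $1$ on both sides. The Hurwitz formula and the Euler characteristic do not see the structure of the group, so one would guess that commutativity is irrelevant.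

One kind of cover escapes both arguments: covers that are unramified over every divisor but ramified over the singular locus of $V$. For abelian groups they are detected by torsion in the class group, and there is none. For a \emph{perfect} group $G$, that is, $G=[G,G]$, or equivalently $\operatorname{Hom}(G,\mathbb{C}^*)=1$, the class group detects nothing.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $G\ne1$ be a finite perfect group. There is a smooth Fano complete intersection $X$ with a faithful action of $G$ such that $V=X/G$ is a factorial terminal Fano variety with $\operatorname{Pic}V=\mathbb{Z}K_V$, is divisorially canonical, and satisfies $(\star1)$ and $(\star2)$. The map $X\to V$ is a Galois cover with group $G$, and $X$ is rationally connected.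
\end{theorem}

Thus the conjecture is false; the smallest instance of the construction is $G=A_5$. Two complements describe exactly how it fails.

\begin{theorem}\label{thm:B}
A finite group $G\ne1$ is the Galois group of a rational Galois cover $X\dashrightarrow V$ with $X$ rationally connected, for some $V$ as in the conjecture, if and only if $G$ is perfect.
\end{theorem}

So Theorem~\ref{thm:abelian} extends from abelian groups to all groups that are not perfect, and to no others.

\begin{theorem}\label{thm:C}
Let $V$ be a divisorially canonical primitive Fano variety; $(\star1)$ and $(\star2)$ are not assumed. Then $V$ has a rationally connected rational Galois cover of degree $\ge2$ if and only if the smooth locus $V_{\mathrm{reg}}$ has a connected finite \'etale cover of degree $\ge2$. In particular, the conclusion of the conjecture holds if $V$ has locally complete intersection singularities.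
\end{theorem}

Section~\ref{sec:ram} proves Theorem~\ref{thm:C} and the necessity in Theorem~\ref{thm:B}. It is not needed for Theorem~\ref{thm:A}, but it tells us where to look for a counterexample. The variety $X$ is built in Section~\ref{sec:X} from equations $F_i(u)=\varphi_i(x)$, where $G$ acts on $u$ only; the $F_i$ carry the symmetry and the $\varphi_i$ carry the genericity. In Section~\ref{sec:V} we show that $V$ is a primitive Fano variety and translate divisorial canonicity into an inequality on $X$, which is stronger than canonicity on $X$ along the fixed loci. This inequality is the main difficulty; it is reduced to a bound on multiplicities (Section~\ref{sec:mult}) by cutting $X$ down to a surface (Section~\ref{sec:can}). The curves required by $(\star1)$ and $(\star2)$ are found in Section~\ref{sec:curves}.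

\section{Conventions and standard facts}\label{sec:prelim}

\subsection{Discrepancies}
Let $T$ be a normal variety and $\Theta$ a $\mathbb{Q}$-divisor such that $K_T+\Theta$ is $\mathbb{Q}$-Cartier. A \emph{prime divisor over $T$} is a prime divisor $F$ on a normal variety $\widetilde T$ with a birational morphism $f\colon\widetilde T\to T$; it is identified with the valuation $\operatorname{ord}_F$. Its \emph{center} is the closure of $f(F)$, and $F$ is \emph{exceptional} if the center has codimension $\ge2$. Write $K_{\widetilde T}+\widetilde\Theta=f^*(K_T+\Theta)$ with $f_*\widetilde{\Theta}=\Theta$. The \emph{discrepancy} $a(F;T,\Theta)$ is minus the coefficient of $F$ in $\widetilde\Theta$, and the \emph{log discrepancy} is $A(F;T,\Theta)=a(F;T,\Theta)+1$. We put $A_T(F)=A(F;T,0)$. If $\Theta'$ is $\mathbb{Q}$-Cartier, then $A(F;T,\Theta+\Theta')=A(F;T,\Theta)-\operatorname{ord}_F\Theta'$.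

For $\Theta\ge0$ the pair $(T,\Theta)$ is \emph{canonical} if $A\ge1$ and \emph{plt} if $A>0$ for all exceptional $F$; it is \emph{klt} if $A>0$ and \emph{lc} if $A\ge0$ for all $F$. The variety $T$ is \emph{terminal} if $A_T(F)>1$ for all exceptional $F$; the singular locus of a terminal variety has codimension $\ge3$. The pair is \emph{lc at a point $P$} if $A(F;T,\Theta)\ge0$ for all $F$ whose center contains $P$; equivalently, it is lc in a neighborhood of $P$. If $T$ is smooth, then
\begin{equation}\label{eq:Acodim}
A_T(F)\ge\operatorname{codim}(\text{center of }F).
\end{equation}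
Indeed, near a general point of the center $W$ choose local coordinates $y_1,\dots,y_c$ cutting out $W$; the normal crossing pair $(T,\sum\{y_i=0\})$ is lc, so $A_T(F)\ge\sum\operatorname{ord}_Fy_i\ge c$.

\subsection{Finite covers}\label{ss:finite}
Let $\rho\colon T'\to T$ be a finite surjective morphism of normal varieties. For a prime divisor $F'$ over $T'$ the restriction of $\operatorname{ord}_{F'}$ to $\mathbb{C}(T)$ is $r\operatorname{ord}_F$ for a prime divisor $F$ over $T$ and an integer $r\ge1$, the \emph{ramification index}. We say that $F'$ lies above $F$; every $F$ has some $F'$ above it. The center of $F$ is the image of the center of $F'$, so $F$ is exceptional if and only if $F'$ is. On suitable models the map near a general point of $F'$ is $(s,y)\mapsto(s^r,y)$, whose Jacobian vanishes to order $r-1$. Hence, if $K_{T'}+\Theta'=\rho^*(K_T+\Theta)$ is $\mathbb{Q}$-Cartier, then $a(F')=r\,a(F)+r-1$, that is,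
\begin{equation}\label{eq:Afinite}
A(F';T',\Theta')=r\,A(F;T,\Theta);
\end{equation}
see \cite[5.20]{KM} and its proof. The morphism $\rho$ is \emph{\'etale in codimension $1$} if $r=1$ for all prime divisors on $T'$; then $K_{T'}=\rho^*K_T$. By purity of the branch locus, such a $\rho$ is \'etale over $T_{\mathrm{reg}}$.

Suppose that $\mathbb{C}(T')/\mathbb{C}(T)$ is Galois with group $G$, so that $T=T'/G$. Then $r$ depends only on $F$, and the Hurwitz formula reads $K_{T'}=\rho^*(K_T+\sum(1-\frac1{e_i})R_i)$, where $R_i\subset T$ are the prime divisors with ramification index $e_i\ge2$. The \emph{inertia group} of $F'$ consists of the $g\in G$ that preserve $\operatorname{ord}_{F'}$ and act trivially on its residue field. In residue characteristic $0$ it is cyclic of order $r$. The residue field contains the function field of the center $W$ of $F'$, so the inertia group fixes $W$ pointwise.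

\subsection{Two criteria for log canonicity}

\begin{lemma}\label{lem:fact1}
Let $T$ be the spectrum of the local ring of a smooth variety at a point of codimension $2$, and let $\Theta\ge0$ be a $\mathbb{Q}$-divisor on $T$ of multiplicity $\mu\le1$ at the closed point. Then $A_T(F)\ge\operatorname{ord}_F\Theta+1$ for every prime divisor $F$ over $T$ centered at the closed point. In particular, $(T,\Theta)$ is lc.
\end{lemma}

\begin{proof}
We use induction on the positive integer $A_T(F)$. Let $T_1\to T$ be the blow up of the closed point, $F_1$ its exceptional divisor, a projective line over the residue field, and $\Theta_1$ the strict transform of $\Theta$. If the center of $F$ on $T_1$ is $F_1$, then $F=F_1$ and $A_T(F)=2\ge\mu+1$. Otherwise the center is a closed point $y\in F_1$, and the local ring of $T_1$ at $y$ is again of the kind considered. The pullback of $K_T$ is $K_{T_1}-F_1$, so $A_{T_1}(F)=A_T(F)-\operatorname{ord}_FF_1<A_T(F)$. The divisor $\Theta_1|_{F_1}$ has degree $\mu$, so $\operatorname{mult}_y\Theta_1\le\mu\le1$. By induction,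
\[
A_T(F)\ge\operatorname{ord}_F\Theta_1+1+\operatorname{ord}_FF_1\ge\operatorname{ord}_F\Theta_1+\mu\operatorname{ord}_FF_1+1=\operatorname{ord}_F\Theta+1 .
\]
The remaining prime divisors over $T$ are the prime divisors of $T$; they pass through the closed point, so their coefficients in $\Theta$ are at most $\mu\le1$.
\end{proof}

\begin{lemma}[Inversion of adjunction]\label{lem:fact2}
Let $T$ be a smooth variety, $S\subset T$ a smooth prime divisor, $\Theta\ge0$ a $\mathbb{Q}$-divisor with $S\not\subset\operatorname{Supp}\Theta$, and $P\in S$. If $(S,\Theta|_S)$ is lc at $P$, then $(T,S+\Theta)$ is lc at $P$.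
\end{lemma}

\begin{proof}
Shrink $T$ so that $(S,\Theta|_S)$ is lc. For rational $0<\varepsilon<1$ and $F$ over $S$ we have $A(F;S,(1-\varepsilon)\Theta|_S)=\varepsilon A_S(F)+(1-\varepsilon)A(F;S,\Theta|_S)>0$, so $(S,(1-\varepsilon)\Theta|_S)$ is klt. By \cite[Theorem 5.50]{KM}, $(T,S+(1-\varepsilon)\Theta)$ is plt, hence lc, near $S$. For $F$ over $T$ with center containing $P$, the number $A(F;T,S+(1-\varepsilon)\Theta)\ge0$ is an affine function of $\varepsilon$; let $\varepsilon\to0$.
\end{proof}

\subsection{Multiplicities}\label{ss:mult}
For a subvariety $Y\subset\mathbb{P}^N$ and a point $P$, the multiplicity $\operatorname{mult}_PY$ is the degree of the tangent cone ($0$ if $P\notin Y$). Multiplicity and the degree $\deg Y$ in $\mathbb{P}^N$ are extended to cycles by linearity. For a divisor $D$ and a subvariety $W$ of a smooth variety, $\operatorname{mult}_WD$ is the multiplicity of $D$ at a general point of $W$; at the other points of $W$ the multiplicity is at least as large.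
\begin{itemize}
\item[(M1)] $\operatorname{mult}_PY\le\deg Y$.
\item[(M2)] Let $P\in Y$, $\delta=\dim Y\ge2$, and let $T\not\supset Y$ be a hypersurface of degree $l$ whose local equation $f$ lies in $\mathfrak{m}^{a}$, where $\mathfrak{m}\subset\mathcal{O}=\mathcal{O}_{Y,P}$ is the maximal ideal. Then the cycle $Y\cdot T$ has degree $l\deg Y$ and multiplicity $\ge a\operatorname{mult}_PY$ at $P$. Indeed, $(f\mathcal{O}+\mathfrak{m}^t)/\mathfrak{m}^t$ is a quotient of $\mathcal{O}/\mathfrak{m}^{t-a}$, so the length of $\mathcal{O}/(f\mathcal{O}+\mathfrak{m}^t)$ is at least $\operatorname{length}\mathcal{O}/\mathfrak{m}^t-\operatorname{length}\mathcal{O}/\mathfrak{m}^{t-a}$, which grows like $a\operatorname{mult}_PY\cdot t^{\delta-1}/(\delta-1)!$.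
\item[(M3)] Let $R$ be smooth at $P$ and let $f_1,\dots,f_c\in\mathcal{O}_{R,P}$ have leading forms $g_1,\dots,g_c$ on $T_PR$. The tangent cone of the scheme $\{f_1=\dots=f_c=0\}$ at $P$ has the same dimension as the scheme at $P$ and lies in $\{g_1=\dots=g_c=0\}$. If the latter set has codimension $c$, then the $g_i$ form a regular sequence and generate the ideal of the tangent cone, and the multiplicity at $P$ is $\prod\deg g_i$.
\end{itemize}

\subsection{Linear systems and rational curves}\label{ss:RC}
A general member of a base point free linear system on a smooth variety is smooth (Bertini), and it lowers the dimension of each component of a given locally closed subset by one or misses it. On a projective variety of dimension $n$, the intersection of the supports of at most $n-1$ effective ample divisors is connected; we call this the \emph{connectedness theorem}.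

A variety $X$ is \emph{rationally connected} if there are a variety $\mathcal{T}$ and a rational map $\mathbb{P}^1\times\mathcal{T}\dashrightarrow X$ such that evaluation at two points, $\mathbb{P}^1\times\mathbb{P}^1\times\mathcal{T}\dashrightarrow X\times X$, is dominant. This property is birationally invariant and passes to varieties dominated by $X$. Smooth Fano varieties are rationally connected (Campana; Koll\'ar--Miyaoka--Mori), and so are klt projective varieties with ample anticanonical class \cite{Zh,HM}.

A smooth projective rationally connected variety $X$ of positive dimension carries a \emph{very free} curve \cite[IV.3]{Ko}: a morphism $h\colon\mathbb{P}^1\to X$ with $h^*T_X\cong\bigoplus\mathcal{O}(a_i)$, all $a_i\ge1$. Very free morphisms form an open subset of the space of morphisms $\mathbb{P}^1\to X$; it is smooth, with tangent space $H^0(h^*T_X)$ at $h$. For a subscheme $\zeta\subset\mathbb{P}^1$ of length $\le2$ we have $H^1(h^*T_X(-\zeta))=0$, so $H^0(h^*T_X)\to H^0(h^*T_X|_\zeta)$ is onto. Thus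
\begin{equation}\label{eq:subm}
\text{the map } h\mapsto h|_\zeta \text{ is submersive at every very free } h .
\end{equation}
Its target is $X$, $X\times X$ or the total space $TX$ of the tangent bundle, if $\zeta$ is a point, two points or a double point.

\begin{lemma}\label{lem:RCK}
If $X$ is a smooth projective rationally connected variety of positive dimension, then $K_X$ is not $\mathbb{Q}$-linearly equivalent to an effective $\mathbb{Q}$-divisor.
\end{lemma}

\begin{proof}
Let $K_X\sim_{\mathbb{Q}}\Theta\ge0$. By \eqref{eq:subm} there is a very free $h$ whose image is not contained in $\operatorname{Supp}\Theta$. Then $0\le\deg h^*\Theta=\deg h^*K_X=-\sum a_i<0$.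
\end{proof}

\section{Ramification of rationally connected Galois covers}\label{sec:ram}

In this section $V$ is a divisorially canonical primitive Fano variety. By factoriality $\operatorname{Cl}V=\operatorname{Pic}V$, and this group is infinite cyclic, generated by the ample class $-K_V$. So every prime divisor is linearly equivalent to $-bK_V$ with $b\ge1$. Moreover $\dim V\ge3$: a terminal variety of dimension $\le2$ is smooth, the only smooth Fano curve is $\mathbb{P}^1$, the only smooth Fano surface of Picard number one is $\mathbb{P}^2$, and in both cases $K$ does not generate the Picard group.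

Let $X\dashrightarrow V$ be a rational Galois cover with group $G$ and $X$ rationally connected. We replace $X$ by a finite model: $\rho\colon V'\to V$ is the normalization of $V$ in $\mathbb{C}(X)$.

\begin{proposition}\label{prop:ram}
The morphism $\rho$ is ramified over at most one prime divisor $R\subset V$, and then $R\sim-K_V$.
\end{proposition}

\begin{proof}
Let $R_i\sim-b_iK_V$ be the prime divisors over which $\rho$ ramifies, with indices $e_i\ge2$. Put $\Delta_0=\sum(1-\frac1{e_i})R_i$ and $c=\sum(1-\frac1{e_i})b_i$, so that $K_{V'}=\rho^*(K_V+\Delta_0)$. We claim that $c<1$. Since each summand of $c$ is at least $b_i/2\ge\frac12$, the claim leaves room for at most one $R_i$, with $b_i=1$.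

Suppose $c\ge1$. To apply the hypothesis we rescale: $\Delta=\frac1c\Delta_0$. For $m$ divisible enough, $m\Delta$ is an integral effective divisor of class $-mK_V$, so $(V,\Delta)$ is canonical. We have
\[
K_{V'}+\Delta'=\rho^*(K_V+\Delta)\sim_{\mathbb{Q}}0,\qquad \Delta'=-\bigl(1-\tfrac1c\bigr)\rho^*\Delta_0\le0 .
\]
If $E'$ is exceptional over $V'$ and lies above $E$ with index $r$, then $E$ is exceptional over $V$ and \eqref{eq:Afinite} gives $a(E';V',\Delta')=rA(E;V,\Delta)-1\ge0$. On a resolution $f\colon\widetilde X\to V'$ we get
\[
K_{\widetilde X}\sim_{\mathbb{Q}}-f_*^{-1}\Delta'+\sum a(E';V',\Delta')\,E'\ge0,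
\]
the sum being over the $f$-exceptional divisors. As $\widetilde X$ is birational to $X$, this contradicts Lemma~\ref{lem:RCK}.
\end{proof}

\begin{proposition}\label{prop:perfect}
The group $G$ is perfect.
\end{proposition}

\begin{proof}
Otherwise the nontrivial abelian group $G/[G,G]$ has a quotient of prime order $p$, so $G$ has a normal subgroup $K$ of index $p$. The field $\mathbb{C}(X)^K$ defines a cyclic cover of $V$ of degree $p$, which is dominated by $X$ and hence rationally connected. By Kummer theory $\mathbb{C}(X)^K=\mathbb{C}(V)(f^{1/p})$ with $f$ not a $p$-th power, and this extension ramifies exactly over the components of $\operatorname{div}f$ whose multiplicity is prime to $p$. By Proposition~\ref{prop:ram}, applied to the cyclic cover, either $\operatorname{div}f=\alpha R+pM$ with $R\sim-K_V$ and $p\nmid\alpha$, or $\operatorname{div}f=pM$. In the first case $\alpha R\sim-pM$, and since $R$ generates $\operatorname{Cl}V\cong\mathbb{Z}$, we get $p\mid\alpha$. In the second case $M=\operatorname{div}f_1$ because $\operatorname{Cl}V$ is torsion free; then $f/f_1^p$ is a constant and $f$ is a $p$-th power. Both are contradictions.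
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{From an \'etale cover to a rationally connected cover.} Let $V_{\mathrm{reg}}$ have a connected finite \'etale cover of degree $\ge2$. Its Galois closure is again \'etale over $V_{\mathrm{reg}}$; let $\rho_1\colon V_1\to V$ be the normalization of $V$ in its function field. Since $\operatorname{Sing}V$ has codimension $\ge2$, the map $\rho_1$ is \'etale in codimension $1$. So $-K_{V_1}=\rho_1^*(-K_V)$ is ample, and $V_1$ is klt by \eqref{eq:Afinite}. Hence $V_1$ is rationally connected \cite{Zh,HM}.

\emph{From a rationally connected cover to an \'etale cover.} Let $\rho\colon V'\to V$ and $G\ne1$ be as above, and suppose that every connected finite \'etale cover of $V_{\mathrm{reg}}$ has degree $1$. By purity, every finite cover of $V$ by a normal variety that is \'etale in codimension $1$ then has degree $1$. So $\rho$ ramifies, and by Proposition~\ref{prop:ram} exactly over one prime divisor $R\sim-K_V$, with index $e\ge2$. At this point one only knows that $G$ is generated by the inertia groups of the components of $R'=\rho^{-1}(R)_{\mathrm{red}}$, which is no contradiction for a perfect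 group. The point is that $R'$ is irreducible, and here divisorial canonicity is used a second time.

Let $B\subset V$ be a subvariety of codimension $2$. Then $B\not\subset\operatorname{Sing}V$, and since $(V,R)$ is canonical, $\operatorname{mult}_BR\le1$. So $\Theta=\operatorname{Sing}V\cup\operatorname{Sing}R$ has codimension $\ge3$. We claim that $R'$ is smooth over $V\setminus\Theta$. Near a point of $R\setminus\Theta$ take a small polydisc $\Omega$ with a coordinate $t$ such that $R=\{t=0\}$. By purity $\rho$ is \'etale over $\Omega\setminus R$, whose fundamental group is $\mathbb{Z}$. So each connected component of $\rho^{-1}(\Omega\setminus R)$ is the cover $s^e=t$, $s\ne0$, and since $V'$ is normal, each component of $\rho^{-1}(\Omega)$ is the manifold $\{s^e=t\}$, on which $R'=\{s=0\}$. This proves the claim; in particular, distinct irreducible components of $R'$ are disjoint over $V\setminus\Theta$.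

Let $S\subset V$ be the intersection of $\dim V-2$ general very ample divisors. Then $S\cap\Theta=\emptyset$. The set $R'\cap\rho^{-1}(S)$ is the intersection of the supports of $\dim V-1$ ample divisors on $V'$, so it is connected. Every irreducible component of $R'$ meets $\rho^{-1}(S)$, and these intersections are pairwise disjoint closed sets. So $R'$ is irreducible.

Let $I\subset G$ be the inertia group of $R'$, cyclic of order $e$. The map $V'\to V'/I$ has ramification index $e$ along $R'$, so $V'/I\to V$ has index $1$ along the image of $R'$, the only prime divisor above $R$. Thus $V'/I\to V$ is \'etale in codimension $1$ and has degree $1$. So $G=I$ is cyclic of order $e\ge2$, contradicting Proposition~\ref{prop:perfect}.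

\emph{Locally complete intersection singularities.} Let $V$ be a local complete intersection, and let $\rho_1\colon V_1\to V$ be the normalization of $V$ in a connected finite \'etale cover of $V_{\mathrm{reg}}$ of degree $q$. We show first that $\rho_1$ is \'etale. If not, let $v$ be the generic point of a component of the closed set of $V$ over which $\rho_1$ is not \'etale. This set lies in $\operatorname{Sing}V$, so $\mathcal{O}_{V,v}$ is a complete intersection local ring of dimension $\ge3$. Such rings are pure \cite[X.3.4]{SGA2}: finite \'etale covers of the punctured spectrum extend to finite \'etale covers of the spectrum. The cover $\rho_1$ is \'etale over the punctured spectrum of $\mathcal{O}_{V,v}$ by the choice of $v$. Its \'etale extension is normal and finite over $\mathcal{O}_{V,v}$ with function field $\mathbb{C}(V_1)$, so it coincides with $V_1\times_V\operatorname{Spec}\mathcal{O}_{V,v}$. Then $\rho_1$ is \'etale over $v$, a contradiction.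

Now $V$ and $V_1$ are klt with ample anticanonical class, so $\chi(\mathcal{O}_V)=\chi(\mathcal{O}_{V_1})=1$ by Kawamata--Viehweg vanishing. On the other hand $\chi(\mathcal{O}_{V_1})=q\,\chi(\mathcal{O}_V)$: klt singularities are rational, so we may replace $V$ by a resolution $\widetilde V$ and $V_1$ by its resolution $\widetilde V\times_VV_1$, which is \'etale of degree $q$ over $\widetilde V$, and apply the Hirzebruch--Riemann--Roch formula, in which the Todd class pulls back. So $q=1$, and by the equivalence just proved $V$ has no rationally connected rational Galois cover of degree $\ge2$.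
\end{proof}

A counterexample to the conjecture therefore needs a perfect group and a variety $V$ with singularities that are not complete intersections and whose smooth locus has an \'etale cover. The simplest candidates are quotients of smooth Fano varieties by a perfect group acting freely in codimension $1$.

\section{A complete intersection with an action of $G$}\label{sec:X}

Let $G\ne1$ be a finite perfect group. It has a nonabelian simple quotient, so $|G|\ge60$. Put
\[
k=|G|,\qquad U=\mathbb{C}[G],\qquad d=2k(k+3),\qquad n=k(d-1),\qquad N=n+k=kd,
\]
where $U$ is the regular representation. We shall intersect $k$ hypersurfaces of degree $d$ in $\mathbb{P}^N=\mathbb{P}(\mathbb{C}^{n+1}\oplus U)$, with coordinates $(x:u)$, $x=(x_0,\dots,x_n)$, $u\in U$, where $G$ acts trivially on $x$. The regular representation is chosen because its fixed subspaces have large codimension. The number of equations equals $\dim U$ so that $X$ can avoid the subspace $\{x=0\}=\mathbb{P}(U)$, along which we have no control. The value of $N$ makes the anticanonical class the hyperplane class. The degree $d$ is divisible by $k$, even, and large: we use $d>2k(k+2)$ in Lemma~\ref{lem:G2}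 and $d\ge12k$ in Proposition~\ref{prop:2m}. For $G=A_5$ we get $60$ equations of degree $7560$ in $\mathbb{P}^{453600}$.

\emph{The invariant part.} For $0\ne u\in U$ choose a linear form $\ell$ on $U$ that vanishes at no point of the orbit $Gu$. Then $(\prod_{g\in G}g\ell)^{d/k}$ is an invariant of degree $d$ that does not vanish at $u$. So the invariants of degree $d$ form a base point free system on $\mathbb{P}(U)=\mathbb{P}^{k-1}$, and $k$ general members $F_1,\dots,F_k\in\mathbb{C}[U]^G_d$ have no common zero in $U\setminus0$. We fix them.

\emph{The general part.} For $\varphi=(\varphi_1,\dots,\varphi_k)\in\Phi:=(\mathbb{C}[x]_d)^k$ put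
\[
f_i=F_i(u)-\varphi_i(x),\qquad X=\{f_1=\dots=f_k=0\}\subset\mathbb{P}^N .
\]
The $f_i$ are $G$-invariant, so $G$ acts on $X$. By the choice of the $F_i$,
\begin{equation}\label{eq:x0}
X\cap\{x=0\}=\emptyset .
\end{equation}

\begin{lemma}\label{lem:G1}
For general $\varphi$, $X$ is a smooth irreducible complete intersection of dimension $n$; the differentials $df_1,\dots,df_k$ are independent at every point of $X$.
\end{lemma}

\begin{proof}
Let $\mathcal{X}\subset\Phi\times(\mathbb{P}^N\setminus\{x=0\})$ be given by $f_1=\dots=f_k=0$. At a point with $x\ne0$, the equations $\varphi_i(x)=F_i(u)$ are $k$ independent affine linear equations in $\varphi$. So $\mathcal{X}$ is smooth of dimension $\dim\Phi+n$. By \eqref{eq:x0} its scheme-theoretic fiber over $\varphi$ is $X$, which is nonempty, and by generic smoothness it is smooth of pure dimension $n$ for general $\varphi$. By the connectedness theorem $X$ is connected.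
\end{proof}

The second genericity condition controls the Taylor expansions of the equations at \emph{every} point of $X$; it is the input for the multiplicity bound of Section~\ref{sec:mult}. Since only the $\varphi_i$ vary, it is a condition in the $x$-directions. For a standard chart $\{x_a=1\}\cong\mathbb{C}^n$ of $\mathbb{P}^n$ and a point $\xi$ in it, write $\varphi_i(\xi+z)=\sum_e\varphi_{i,e}(z)$ with $\varphi_{i,e}$ homogeneous of degree $e$ in $z\in\mathbb{C}^n$. Put
\[
J=d-4,\qquad s=kJ,\qquad n_0=n-1-k=kd-2k-1,\qquad\text{so that } n_0-s=2k-1 .
\]

\begin{lemma}\label{lem:G2}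
For general $\varphi$ the following holds: for all $a$, all $\xi$ and every linear subspace $\Pi_0\subset\mathbb{C}^n$ of dimension $n_0$, the common zero set of the $s$ forms $\varphi_{i,e}|_{\Pi_0}$, $1\le i\le k$, $2\le e\le d-3$, has codimension exactly $s$ in $\Pi_0$.
\end{lemma}

\begin{proof}
Fix $a$. We bound from below the codimension of the bad $\varphi$ for fixed $(\xi,\Pi_0)$ and compare it with the number of parameters.

The polynomial $\varphi_i(\xi+z)$ is an arbitrary polynomial of degree $\le d$ in $z$, so the linear map $\varphi\mapsto(\varphi_{i,e}|_{\Pi_0})$ from $\Phi$ to $\prod_{i,e}\operatorname{Sym}^e\Pi_0^\vee$ is onto. Order the forms by degree as $g_1,\dots,g_s$; then $\deg g_l=e_l=\lceil l/k\rceil+1$. A tuple is bad if and only if for some $l$ the zero set of $g_1,\dots,g_{l-1}$ in $\mathbb{P}(\Pi_0)$ has pure codimension $l-1$ and $g_l$ vanishes on one of its finitely many components $C$. Here $\dim C=\delta_l:=n_0-l\ge2k-1$. Choose $\delta_l+1$ linear forms without common zero on $C$. They define a finite surjection $C\to\mathbb{P}^{\delta_l}$, so no nonzero polynomial in them vanishes on $C$. Hence the forms of degree $e_l$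 vanishing on $C$ form a subspace of codimension at least $\binom{e_l+\delta_l}{e_l}$. Since $e_l\ge1+l/k$ and $l\le s$,
\[
e_l+\delta_l\ge1+n_0-s\bigl(1-\tfrac1k\bigr)=kd-2k-(k-1)(d-4)=d+2k-4\ge d .
\]
As $e_l,\delta_l\ge2$, we get $\binom{e_l+\delta_l}{e_l}\ge\binom{e_l+\delta_l}{2}\ge\binom d2$. So the bad $\varphi$ for fixed $(\xi,\Pi_0)$ have codimension $\ge\binom d2$ in $\Phi$.

The pairs $(\xi,\Pi_0)$ form a variety of dimension
\[
n+(k+1)(n-k-1)<(k+2)n=(k+2)k(d-1)<\tbinom d2,
\]
because $d>2k(k+2)$. The bad triples $(\varphi,\xi,\Pi_0)$ form a closed set, by semicontinuity of fiber dimension, and its dimension is less than $\dim\Phi$. So its image in $\Phi$ lies in a proper closed subset.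
\end{proof}

From now on $\varphi$ satisfies both lemmas, and $H$ is the hyperplane class of $X$. By adjunction $K_X=(kd-N-1)H=-H$, so $X$ is a smooth Fano variety, hence rationally connected. By the Lefschetz theorem $\operatorname{Pic}X=\mathbb{Z}H$; in particular every member of $|H|$ is a prime divisor. Also $H^n=\deg X=d^k$.

\section{The quotient $V=X/G$}\label{sec:V}

Let $\pi\colon X\to V=X/G$ be the quotient map; $V$ is a normal projective variety.

\begin{lemma}\label{lem:fix}
Let $g\in G$ have order $r\ge2$. The fixed locus $X^g$ is smooth, of codimension $k(1-\frac1r)\ge r+2$ at each of its points.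
\end{lemma}

\begin{proof}
Let $P\in X^g$. By \eqref{eq:x0}, $P$ lies in a chart $\{x_a=1\}\cong\mathbb{C}^n\oplus U$, on which $G$ acts linearly, trivially on the first summand. The $df_i(P)$ are independent and invariant under the stabilizer $G_P$, so as $G_P$-modules
\begin{equation}\label{eq:TP}
T_PX\oplus\mathbb{C}^k_{\mathrm{triv}}\cong\mathbb{C}^n_{\mathrm{triv}}\oplus U .
\end{equation}
The fixed locus of an automorphism of finite order of a smooth variety is smooth, with $T_PX^g=(T_PX)^g$. Since $\dim U^g=k/r$, we get $\dim(T_PX)^g=n+k/r-k$.

For the inequality, note that $G$ has no proper subgroup of index $\le4$: the action on cosets would map $G$ onto a nontrivial subgroup of the solvable group $S_4$, and such a subgroup is not perfect. The cyclic group $\langle g\rangle$ is a proper subgroup, so $r\le k/5$ and $k(1-\frac1r)\ge k/2\ge k/5+2\ge r+2$, as $k\ge60$.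
\end{proof}

In particular $G$ acts faithfully, so $\pi$ is a Galois cover with group $G$. No $g\ne1$ fixes a divisor pointwise, so all inertia groups of divisors on $X$ are trivial: $\pi$ is \'etale in codimension $1$ and $K_X=\pi^*K_V$. Off $\bigcup_{g\ne1}X^g$ the action is free and $\pi$ is \'etale.

Let $E$ be an exceptional prime divisor over $V$. We fix the following notation: $E'$ is a prime divisor over $X$ above $E$, with ramification index $r$, valuation $\nu=\operatorname{ord}_{E'}$ and center $W\subset X$. By Section~\ref{ss:finite}, $\operatorname{codim}W\ge2$,
\begin{equation}\label{eq:val}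
A_X(E')=rA_V(E),\qquad\nu(\pi^*D)=r\operatorname{ord}_ED,
\end{equation}
as soon as $K_V$ and $D$ are $\mathbb{Q}$-Cartier, and
\begin{equation}\label{eq:inertia}
\text{if } r\ge2,\text{ then } W\subset X^g \text{ for some } g\in G \text{ of order } r .
\end{equation}

\begin{proposition}\label{prop:primitive}
$V$ is a primitive Fano variety, and $\pi^*(-K_V)=H$.
\end{proposition}

\begin{proof}
\emph{The map $\pi^*\colon\operatorname{Cl}V\to\operatorname{Cl}X=\mathbb{Z}H$ is injective.} Let $D$ be a Weil divisor on $V$ with $\pi^*D=\operatorname{div}f$. This divisor is $G$-invariant, so $gf=\chi(g)f$ with $\chi(g)\in\mathbb{C}^*$, and $\chi$ is a homomorphism. As $G$ is perfect, $\chi=1$ and $f\in\mathbb{C}(V)$. Then $D$ and $\operatorname{div}_Vf$ have the same pullback, so they are equal.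

\emph{A Cartier generator.} By \eqref{eq:x0} the projection $(x:u)\mapsto x$ is a morphism $X\to\mathbb{P}^n$. It is $G$-invariant, so it factors through $\tau\colon V\to\mathbb{P}^n$. The Cartier class $H_V=\tau^*\mathcal{O}(1)$ satisfies $\pi^*H_V=H$, and it is ample because $\pi$ is finite and surjective. By injectivity, $\operatorname{Cl}V=\mathbb{Z}H_V$, so every Weil divisor on $V$ is Cartier. From $\pi^*K_V=K_X=-H$ we get $K_V=-H_V$.

\emph{Terminality.} If $r=1$, then $A_V(E)=A_X(E')\ge2$ by \eqref{eq:Acodim}. If $r\ge2$, then $A_X(E')\ge\operatorname{codim}W\ge r+2$ by \eqref{eq:Acodim}, \eqref{eq:inertia} and Lemma~\ref{lem:fix}, so $A_V(E)\ge1+2/r>1$.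
\end{proof}

\begin{remark}
Perfectness is essential for injectivity. If a group acts freely in codimension $1$ and has a character $\chi\ne1$, then by the normal basis theorem some $f\in\mathbb{C}(X)^*$ satisfies $gf=\chi(g)f$, and $\operatorname{div}f$ descends to a nonzero torsion class on the quotient. At the points of the nonempty set $X\cap\{u=0\}$ the stabilizer is all of $G$, and $T_PX\cong\mathbb{C}^{n-k}_{\mathrm{triv}}\oplus U$ by \eqref{eq:TP}; these points give the singularities of $V$ on which the counterexample rests.
\end{remark}

Let $D\sim-mK_V$ be effective and $D'=\pi^*D\in|mH|$. Multiplying $\operatorname{ord}_ED\le m(A_V(E)-1)$ by $r$ and using \eqref{eq:val}, we see that divisorial canonicity of $V$ means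
\begin{equation}\label{eq:goal}
A_X(E')\ge\tfrac1m\nu(D')+r .
\end{equation}
For $r=1$ this is canonicity of $(X,\frac1mD')$ at $E'$. For $r\ge2$ more is required, and the only compensation is \eqref{eq:inertia}.

\begin{example}\label{ex:inv}
Let $g$ act on $\mathbb{C}^n$ with coordinates $(y_1,\dots,y_c,t_1,\dots,t_{n-c})$, $c\ge2$, by $(y,t)\mapsto(-y,t)$, with fixed locus $\Sigma=\{y=0\}$. Let $E'$ be the exceptional divisor of the blow up of $\Sigma$. Its function field is generated by the $y_i/y_1$ and the $t_j$, on which $g$ acts trivially, so $r=2$. We have $A(E')=c$, so the divisor $E$ below has log discrepancy $c/2$, and \eqref{eq:goal} reads $\operatorname{mult}_\Sigma D'\le m(c-2)$. For $c=r+2=4$ this is the bound $\operatorname{mult}_\Sigma D'\le2m$: of the codimension $r+2$, the part $r$ pays for the ramification and the part $2$ for the multiplicity. The center need not be all of $\Sigma$: the monomial valuation with weight $1$ on the $y_i$ and weight $2$ on the $t_j$ also has $r=2$, since a monomial of weight $0$ has even degree in $y$, and its center is the origin. So multiplicities have to be controlled at every point of $X$, not only along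 large subvarieties.
\end{example}

\section{Multiplicities of divisors on $X$}\label{sec:mult}

The first two lemmas use only the smoothness of $X$, through the fact that a line bundle of negative degree has no nonzero sections on a projective curve.

\begin{lemma}\label{lem:W}
If $W\subset X$ is a subvariety with $\dim W\ge k+1$ and $D\in|mH|$, then $\operatorname{mult}_WD\le m$.
\end{lemma}

\begin{proof}
Suppose $\mu=\operatorname{mult}_WD>m$. A local equation of $D$ lies in $\mathfrak{m}_P^\mu$ for all $P\in W$. Its class in $\mathfrak{m}_P^\mu/\mathfrak{m}_P^{\mu+1}=\operatorname{Sym}^\mu T_P^\vee X$ is given by the partial derivatives of order $\mu$, and it is multiplied by the value of a unit when the equation is multiplied by that unit. So these classes form a section $\sigma$ of $\operatorname{Sym}^\mu\Omega_X(m)|_W$, and $\sigma_P\ne0$ at a general point $P\in W$. Fix such a $P$ and a tangent vector at $P$ on which the form $\sigma_P$ does not vanish.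

In the Euler sequence $0\to\mathcal{O}(-1)\to\mathcal{O}^{N+1}\to T_{\mathbb{P}^N}(-1)\to0$, a vector $y\in\mathbb{C}^{N+1}$ gives a section of $T_{\mathbb{P}^N}(-1)$, whose value at a point of $X$ lies in $T_X(-1)$ exactly when $\sum_jy_j\partial_jf_i=0$ there for $i=1,\dots,k$. Let $y$ be a lift of the chosen tangent vector, and let $W_y\subset W$ be the set defined by these $k$ equations. Then $P\in W_y$ and every component of $W_y$ has dimension $\ge\dim W-k\ge1$, so there is a projective curve $C$ with $P\in C\subset W_y$. Evaluating $\sigma$ on the section $y$ of $T_X(-1)|_C$ gives a section of $\mathcal{O}_C(m-\mu)$ that is nonzero at $P$. This is impossible since $m-\mu<0$.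
\end{proof}

\begin{lemma}\label{lem:L}
Let $L\subset\mathbb{P}^N$ be any linear subspace of codimension $k+1$. Then the scheme $X\cap L$ is an integral complete intersection in $L$ of dimension $n-1-k$ and degree $d^k$.
\end{lemma}

\begin{proof}
For a linear form $\eta\ne0$ on $\mathbb{C}^{N+1}$ let $X_\eta\subset X$ be the closed set of points at which $\eta$ is a linear combination of the $df_i$. The $df_i$ define an inclusion of bundles $\mathcal{O}_X(1-d)^k\to\mathcal{O}_X^{N+1}$. If $X_\eta$ contained a projective curve $C$, the constant section $\eta$ would be a nonzero section of $\mathcal{O}_C(1-d)^k$, which is impossible. So $X_\eta$ is finite.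

Let $X_L\subset X\cap L$ be the set of points where the $df_i$ and the $k+1$ linear equations of $L$ are dependent. As the $df_i$ are independent, such a point lies in $X_\eta$ for some $\eta\neq0$ vanishing on $L$. These $\eta$ form a $\mathbb{P}^k$, so $\dim X_L\le k$. Off $X_L$ the scheme $X\cap L$ is smooth of dimension $n-1-k$, and each of its components has dimension $\ge n-1-k>k+2$. Hence no component lies in $X_L$, so $X\cap L$ is a complete intersection in $L$, and it is regular in codimension $1$. By Serre's criterion it is normal; it is connected, hence integral. The degree is given by B\'ezout's theorem.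
\end{proof}

For a point $P\in X$ let $X^+\to X$ be the blow up of $P$, $\mathcal{E}=\mathbb{P}(T_PX)\cong\mathbb{P}^{n-1}$ its exceptional divisor, and $D^+$ the strict transform of a divisor $D$.

\begin{proposition}\label{prop:2m}
Let $P\in X$, let $D\in|mH|$ be a prime divisor and $B\subset\mathcal{E}$ a hyperplane. Then
\[
\operatorname{mult}_PD+\operatorname{mult}_BD^+\le2m .
\]
\end{proposition}

The constant cannot be lowered: a hyperplane section $R$ smooth at $P$ with $\mathbb{P}(T_PR)=B$ has $\operatorname{mult}_PR+\operatorname{mult}_BR^+=1+1$.

\subsection*{The method for one equation}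
Restricting $D$ to such an $R$ turns the assertion into the bound $\operatorname{mult}_P(D|_R)\le2m$. To prove a bound of this kind, one intersects with hypersurfaces whose multiplicity on $R$ exceeds their degree, until (M1) is violated. Let us see this for a single equation $f=q_1+\dots+q_d$, expanded at $P$, so that $\deg R=d$. On $R$ the truncation $q_1+\dots+q_l$ equals $-(q_{l+1}+\dots+q_d)$: it has degree $l$ and vanishes to order $l+1$. Intersecting with it raises the codimension by one and multiplies the ratio $\theta=d\cdot\operatorname{mult}_P/\deg$ by at least $\frac{l+1}l$. Assume that $q_2,\dots,q_{J+1}$ cut out codimension $J$ in $T_PR$, so that a subvariety of codimension $<j$ through $P$ is not killed by all truncations with $l\le j\le J$, and that $Z=R\cap\{q_1=0\}$ is integral. Then $\theta(Z)=2$, and a chain starting from $Z$ gives only $2\cdot\frac32\cdot\frac43\cdots\frac{J+1}J=J+1$, which is compatible with $\theta\le d$. A prime divisor $Y_1\subset R$ with $\theta(Y_1)>2$, however, is different from $Z$, so it can be intersected with $q_1=0$. This gives $Y_2$ of codimension $2$ with $\theta(Y_2)>4$, and continuing with $j=3,\dots,J$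 we reach
\[
\theta>4\cdot\tfrac43\cdot\tfrac54\cdots\tfrac{J+1}J=\tfrac43(J+1).
\]
One factor $\frac32$ has been replaced by $2$. The gain $\frac43$ contradicts $\theta\le d$ as soon as $J+1\ge\frac34d$, so the last few forms $q_e$ are not needed. With $k$ equations each step is repeated $k$ times, the gain is still $\frac43$, and the loss is $(d/(J+1))^k$; this is why $d$ must be large compared with $k$.

\begin{proof}[Proof of Proposition~\ref{prop:2m}]
Suppose that $\operatorname{mult}_PD+\operatorname{mult}_BD^+>2m$.

\emph{Step 1: restriction to a hyperplane section.} By \eqref{eq:x0}, $P=(\xi,u_0)$ in a chart $\{x_a=1\}$. Let $(z,v)\in\mathbb{C}^n\oplus U$ be affine coordinates centered at $P$, and write $f_i=q_{i,1}+\dots+q_{i,d}$ with $q_{i,e}$ homogeneous of degree $e$. From $f_i(z,0)=F_i(u_0)-\varphi_i(\xi+z)$ we get $q_{i,e}(z,0)=-\varphi_{i,e}(z)$ for $e\ge1$. Let $\ell$ be a linear form in $(z,v)$ whose restriction to $T_PX$ defines $B$, and let $R\in|H|$ be the hyperplane section $\ell=0$. It is prime and smooth at $P$, with tangent space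
\[
\Pi=T_PR=\{q_{1,1}=\dots=q_{k,1}=\ell=0\},\qquad\dim\Pi=n-1 .
\]
We have $D\ne R$, since equality holds in the proposition for $R$. The strict transform $R^+$ is the blow up of $R$ at $P$, with exceptional divisor $B$. The pullback of $D|_R$ to $R^+$ is $D^+|_{R^+}+(\operatorname{mult}_PD)B$; the coefficient of $B$ in it is $\operatorname{mult}_P(D|_R)$, and the coefficient of $B$ in $D^+|_{R^+}$ is at least $\operatorname{mult}_BD^+$. Therefore
\[
\operatorname{mult}_P(D|_R)>2m,\qquad\deg(D|_R)=md^k .
\]
For a subvariety $Y\subset R$ put $\theta(Y)=d^k\operatorname{mult}_PY/\deg Y$. By (M1), $\theta(Y)\le d^k$. Multiplicity and degree are additive, so some component $Y_1$ of $D|_R$ has $\theta(Y_1)>2$.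

\emph{Step 2: regularity on $\Pi$.} We claim that for $1\le j\le J$ the cone
\[
\mathcal{C}_j=\{q_{i,e}|_\Pi=0:\ 1\le i\le k,\ 2\le e\le j+1\}
\]
has codimension $jk$ in $\Pi$. The space $\Pi\cap\{v=0\}$ has dimension $\ge n-1-k=n_0$, so it contains a subspace $\Pi_0$ of dimension $n_0$, on which $q_{i,e}=-\varphi_{i,e}$. By Lemma~\ref{lem:G2}, $\dim(\mathcal{C}_J\cap\Pi_0)=n_0-s$. Every component of $\mathcal{C}_J$ contains $0$ and so meets $\Pi_0$, which has codimension $k$ in $\Pi$; hence $\dim\mathcal{C}_J\le n_0-s+k=n-1-s$. In the same way $\mathcal{C}_J$ is cut out in the cone $\mathcal{C}_j$ by $s-jk$ forms, so $\dim\mathcal{C}_j\le n-1-jk$. The opposite inequality holds because $\mathcal{C}_j$ is defined by $jk$ equations.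

\emph{Step 3: one intersection.} Put $f_{i,[l]}=q_{i,1}+\dots+q_{i,l}$. On $R$ we have $f_{i,[l]}=-(q_{i,l+1}+\dots+q_{i,d})$. So $f_{i,[l]}|_R\in\mathfrak{m}_{R,P}^{l+1}$, and for $l\le J$ its leading form on $\Pi$ is $-q_{i,l+1}|_\Pi$, which is nonzero by Step 2. Let $Z_j$ be the zero set, in the affine part of $R$, of all $f_{i,[l]}$ with $l\le j$. By (M3) and Step 2, every component of $Z_j$ through $P$ has codimension $\ge jk$ in $R$, for $j\le J$.

Let $Y\subset R$ be a subvariety through $P$ with $\dim Y\ge2$ whose affine part is not contained in $Z_j$; this is automatic if $\operatorname{codim}_RY<jk$ and $j\le J$. Then some $f_{i,[l]}$ with $l\le j$ does not vanish on $Y$. Its homogenization to degree $l$ defines a hypersurface $T$, and by (M2) the cycle $Y\cdot T$ has degree $l\deg Y$ and multiplicity $\ge(l+1)\operatorname{mult}_PY$. So it has a component $Y'$, necessarily through $P$, with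
\[
\theta(Y')\ge\tfrac{l+1}l\,\theta(Y)\ge\tfrac{j+1}j\,\theta(Y),\qquad\operatorname{codim}_RY'=\operatorname{codim}_RY+1 .
\]
We call this a \emph{step of level $j$}.

\emph{Step 4: the tangent section.} Let $\overline\Pi\cong\mathbb{P}^{n-1}$ be the projective closure of $\Pi$ and $Z=X\cap\overline\Pi$; its affine part is $Z_1$. By Lemma~\ref{lem:L}, $Z$ is integral, of codimension $k$ in $R$ and of degree $d^k$. In $\Pi$ it is defined by the $f_i|_\Pi$, with leading forms $q_{i,2}|_\Pi$, whose zero set $\mathcal{C}_1$ has codimension $k$. By (M3), $\operatorname{mult}_PZ=2^k$, so $\theta(Z)=2^k$. Integrality matters here: a component of a reducible $Z$ could have a larger ratio.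

\emph{Step 5: the chain.} We construct subvarieties $Y_c\ni P$ of codimension $c$ in $R$, for $c=1,\dots,Jk$; their dimension is at least $n-1-Jk=3k-1$. Steps of level $1$ apply to $Y_1,\dots,Y_{k-1}$ and give $\theta(Y_k)>2\cdot2^{k-1}=\theta(Z)$. So $Y_k\ne Z$; both are irreducible of the same dimension, so $Y_k\not\subset Z$, and a step of level $1$ applies once more. After that we use the smallest level $j$ with $c<jk$:
\[
\begin{array}{c|c|c|c}
\text{applied to } Y_c,\ c= & \text{level} & \text{number of steps} & \text{factor}\\ \hline
1,\dots,k & 1 & k & 2\\
k+1,\dots,2k-1 & 2 & k-1 & 3/2\\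
(j-1)k,\dots,jk-1 & j=3,\dots,J & k & (j+1)/j
\end{array}
\]
The product over $j$ telescopes to $((J+1)/3)^k$, and $J+1=d-3$. Therefore
\[
\theta(Y_{Jk})>2\cdot2^k\Bigl(\frac32\Bigr)^{k-1}\Bigl(\frac{d-3}3\Bigr)^k=\frac43(d-3)^k\ge\frac43\Bigl(1-\frac{3k}d\Bigr)d^k\ge d^k,
\]
by Bernoulli's inequality and $d\ge12k$. This contradicts $\theta\le d^k$.
\end{proof}

\section{Divisorial canonicity}\label{sec:can}

To prove \eqref{eq:goal} we convert the summand $r$ into a boundary: $r$ smooth divisors containing the center each have $\nu\ge1$, so the failure of \eqref{eq:goal} makes a pair non-lc. Inversion of adjunction then carries this to a surface, where the following lemma produces the two numbers that appear in Proposition~\ref{prop:2m}.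

\begin{lemma}\label{lem:surf}
Let $S$ be a smooth surface, $P\in S$, and $\Theta\ge0$ a $\mathbb{Q}$-divisor with $\bar\mu=\operatorname{mult}_P\Theta\le2$. Let $S^+\to S$ be the blow up of $P$, $L$ the exceptional curve and $\Theta^+$ the strict transform. If $(S,\Theta)$ is not lc at $P$, then there is a point $b\in L$ such that
\begin{itemize}
\item[(a)] the coefficient of $b$ in $\Theta^+|_L$ is $>1$, and
\item[(b)] $\bar\mu+\operatorname{mult}_b\Theta^+>2$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fact1}, $\bar\mu>1$. The pullback of $K_S+\Theta$ is $K_{S^+}+\Theta^++(\bar\mu-1)L$, so the pairs $(S,\Theta)$ and $(S^+,\Theta^++(\bar\mu-1)L)$ have the same log discrepancies, and $0<\bar\mu-1\le1$. Let $F$ have negative log discrepancy and center containing $P$. Then $F\ne L$, since $L$ has log discrepancy $2-\bar\mu\ge0$. So $F$ is either a curve on $S$ through $P$, whose strict transform meets $L$, or its center on $S^+$ is a point of $L$. In both cases the second pair is not lc at some $b\in L$. Lemma~\ref{lem:fact1} gives $\operatorname{mult}_b\Theta^++(\bar\mu-1)>1$, which is (b). The larger pair $(S^+,L+\Theta^+)$ is not lc at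 $b$ either, so by Lemma~\ref{lem:fact2} the pair $(L,\Theta^+|_L)$ is not lc at $b$, which is (a).
\end{proof}

\begin{proposition}\label{prop:key}
Let $D\in|mH|$ be a prime divisor, $E'$ a prime divisor over $X$ with center $W$, $\nu=\operatorname{ord}_{E'}$, and $r\ge1$ an integer. Let $\Sigma\supset W$ be a subvariety of $X$ that is smooth at some closed point $P\in W$ and has codimension $\ge r+2$. Then $A_X(E')\ge\frac1m\nu(D)+r$.
\end{proposition}

\begin{proof}
Put $\Delta=\frac1mD$ and suppose $A_X(E')<\nu(\Delta)+r$. We blow up $P$ as in Section~\ref{sec:mult}. The surface will be chosen with a general tangent plane at $P$, so we first list what ``general'' means.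

\emph{The line $L$.} By Proposition~\ref{prop:2m}, $\mu=\operatorname{mult}_PD\le2m$. The divisor $D_{\mathcal{E}}=D^+|_{\mathcal{E}}$ is the projectivized tangent cone of $D$, a hypersurface of degree $\mu$ in $\mathcal{E}\cong\mathbb{P}^{n-1}$. Since $\mu\le2m$, at most one of its components has coefficient $>m$, and such a component has degree $1$. If it exists, call it $B$, and let $\beta=\operatorname{mult}_BD^+$ and $I$ be the ideal sheaf of $B$ in $X^+$. The sheaves $I^j/I^{j+1}=\operatorname{Sym}^j(I/I^2)$ are locally free on $B$, so a section vanishing at the generic point vanishes. By induction on $j$, a local equation of $D^+$ lies in $I^\beta$, and its class in $I^\beta/I^{\beta+1}$ is nonzero at the points of a dense open set $B^\circ\subset B$. In local coordinates $(y_1,y_2,t)$ on $X^+$ with $B=\{y_1=y_2=0\}$, the equation is $\sum_{i+j=\beta}a_{ij}(y,t)y_1^iy_2^j$, and $b\in B^\circ$ means that some $a_{ij}(b)\ne0$. Choose a line $L\subset\mathcal{E}$ such that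
\begin{itemize}
\item[(i)] $L$ meets $\operatorname{Supp}D_{\mathcal{E}}$ only at smooth points of the support, and transversally;
\item[(ii)] if $B$ exists, $L$ misses $B\setminus B^\circ$.
\end{itemize}
A general line has these properties, by Bertini's theorem and because it misses closed sets of codimension $\ge2$. Let $\widehat L\subset T_PX$ be the $2$-plane with $\mathbb{P}(\widehat L)=L$.

\emph{The surface $S$.} The subspace $\widehat L+T_P\Sigma$ has codimension $\ge\operatorname{codim}\Sigma-2\ge r$. This is where the hypothesis on $\Sigma$ enters: it lets us prescribe $\widehat{L}$ freely. Choose $r$ independent linear forms vanishing on this subspace and complete them to a basis of the $(n-2)$-dimensional space of forms vanishing on $\widehat L$. Since $\Sigma$ is smooth at $P$, the first $r$ forms are differentials at $P$ of functions $h_1,\dots,h_r$ vanishing on $\Sigma$; the others are differentials of functions $h_{r+1},\dots,h_{n-2}$ vanishing at $P$. On a small neighborhood $S_0$ of $P$ in $X$ the divisors $H_i=\{h_i=0\}$ are defined, and $S_j=H_1\cap\dots\cap H_j$ is smooth and irreducible of codimension $j$. Put $S=S_{n-2}$, so $T_PS=\widehat L$.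 By (i) the equation of the tangent cone of $D$ does not vanish on $\widehat L$. So $S\not\subset D$, hence $S_j\not\subset D$ for all $j$, and $\operatorname{mult}_P(D|_S)=\mu$.

\emph{Descent to $S$.} Since $h_1,\dots,h_r$ vanish on $W$, we have $\nu(H_i)\ge1$ for $i\le r$, so $A_X(E')-\nu(\Delta)-\sum\nu(H_i)<0$, and $(S_0,\Delta+\sum H_i)$ is not lc at $P\in W$. If $(S_j,\Delta|_{S_j}+\sum_{i>j}H_i|_{S_j})$ is not lc at $P$, then Lemma~\ref{lem:fact2}, applied to the divisor $S_{j+1}=H_{j+1}|_{S_j}$, gives the same for $j+1$. So $(S,\Delta|_S)$ is not lc at $P$.

\emph{The contradiction.} The strict transform $S^+\subset X^+$ is the blow up of $S$ at $P$, with exceptional curve $S^+\cap\mathcal{E}=L$. The pullback of $D|_S$ is $D^+|_{S^+}+\mu L$ and $L\not\subset D^+$, so the strict transform of $\Delta|_S$ is $\frac1mD^+|_{S^+}$. Let $b\in L$ be the point given by Lemma~\ref{lem:surf} with $\bar\mu=\mu/m\le2$. By (a), the divisor $D_{\mathcal{E}}|_L$ has coefficient $>m$ at $b$. By (i) this coefficient is that of the unique component of $D_{\mathcal{E}}$ through $b$. So $B$ exists, $L$ is transversal to $B$ at $b$, and $b\in B^\circ$ by (ii). Now $T_bS^+\cap T_b\mathcal{E}=T_bL$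 and $T_bL\cap T_bB=0$, so $T_bS^+\cap T_bB=0$, and $y_1,y_2$ restrict to local coordinates on $S^+$ at $b$. The equation of $D^+|_{S^+}$ has leading form $\sum a_{ij}(b)y_1^iy_2^j\ne0$, so $\operatorname{mult}_b(D^+|_{S^+})=\beta$. By (b), $\mu+\beta>2m$, contradicting Proposition~\ref{prop:2m}.
\end{proof}

\begin{proposition}\label{prop:divcan}
$V$ is divisorially canonical.
\end{proposition}

\begin{proof}
We prove \eqref{eq:goal}, in the form $\nu(D')\le m(A_X(E')-r)$, for every effective $D'\in|mH|$. Write $D'=\sum a_iD_i$ with $D_i\in|m_iH|$ prime and $\sum a_im_i=m$. Both sides are additive, so we may assume that $D'$ is prime.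

If $r\ge2$, take $g$ as in \eqref{eq:inertia} and apply Proposition~\ref{prop:key} with $\Sigma$ the component of $X^g$ containing $W$; it is smooth of codimension $\ge r+2$ by Lemma~\ref{lem:fix}. If $r=1$ and $\operatorname{codim}W\ge3$, apply it with $\Sigma=W$ and $P$ a smooth point of $W$. If $r=1$ and $\operatorname{codim}W=2$, then $\dim W=n-2\ge k+1$, so $\operatorname{mult}_W\frac1mD'\le1$ by Lemma~\ref{lem:W}, and Lemma~\ref{lem:fact1} for the local ring of $X$ at the generic point of $W$ gives $A_X(E')\ge\frac1m\nu(D')+1$.
\end{proof}

\section{Curves on $V$}\label{sec:curves}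

We construct the curves on $X$ and push them down. Let $Y\subset V$ be closed of codimension $\ge2$. Enlarging $Y$ only strengthens $(\star1)$ and $(\star2)$, so we assume $Y\supset\pi(\bigcup_{g\ne1}X^g)$. Then $Y'=\pi^{-1}(Y)$ is $G$-invariant of codimension $\ge2$, the map $\pi$ is \'etale off $Y'$, and $V$ is smooth off $Y$. Call a smooth irreducible projective curve $C'\subset X$ \emph{admissible} if $C'\cap Y'=\emptyset$ and $C'\cap gC'=\emptyset$ for all $g\ne1$. For such a curve $\pi|_{C'}$ is injective, because the fibers of $\pi$ are orbits, and unramified. So
\begin{equation}\label{eq:adm}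
C=\pi(C')\cong C' \text{ is nonsingular},\qquad C\cap Y=\emptyset,\qquad C\cdot(-K_V)=C'\cdot H .
\end{equation}

\begin{proposition}\label{prop:star2}
$V$ satisfies $(\star2)$.
\end{proposition}

\begin{proof}
Let $\mathcal{M}$ be an irreducible component of the space of very free morphisms $h\colon\mathbb{P}^1\to X$. The preimage of a closed subset under a submersion has at least the same codimension, so \eqref{eq:subm} gives three dimension counts.
\begin{itemize}
\item The preimage of $Y'$ under $\mathcal{M}\times\mathbb{P}^1\to X$ has codimension $\ge2>1$, so it does not dominate $\mathcal{M}$, and $h(\mathbb{P}^1)\cap Y'=\emptyset$ for general $h$.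
\item For $g\in G$, the preimage of $\{(gQ,Q): Q\in X\}$ under $\mathcal{M}\times\{t_1\ne t_2\}\to X\times X$ has codimension $\ge n>2$, so $h(t_1)\ne gh(t_2)$ for all $t_1\ne t_2$ and general $h$.
\item On each of the two affine charts of $\mathbb{P}^1$, the preimage of the zero section under $\mathcal{M}\times\mathbb{A}^1\to TX$, $(h,t)\mapsto dh(\partial_t)$, has codimension $\ge n>1$, so a general $h$ is immersive.
\end{itemize}
For general $h$ the second property with $g=1$ and the third make $h$ a closed embedding. For $g\ne1$ we also have $h(t)\ne gh(t)$, since $h(t)\notin Y'\supset X^g$. So $C'=h(\mathbb{P}^1)$ is admissible, and \eqref{eq:adm} applies.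
\end{proof}

For $(\star1)$ the difficulty is the degree. A curve cut out on $V$ by $n-1$ divisors has anticanonical degree divisible by $(-K_V)^n=d^k/k=d^{k-1}(d/k)$, which fails for primes dividing $d$. A line on $X$ has degree $1$, but we cannot control its position. Linkage transfers the degree modulo $p$ to a movable curve: $n-1$ hypersurfaces of degree $a$ through a curve $\Gamma$ cut $X$ in $\Gamma$ and a residual curve of degree $a^{n-1}d^k-\deg\Gamma$.

\begin{lemma}\label{lem:line}
$X$ contains a line.
\end{lemma}

\begin{proof}
Let $\mathcal{S}$ be the tautological bundle on $\operatorname{Gr}(2,N+1)$. The lines on $X$ are the zeros of a section of $(\operatorname{Sym}^d\mathcal{S}^\vee)^{\oplus k}$, so it suffices to show that the top Chern class $c_{d+1}(\operatorname{Sym}^d\mathcal{S}^\vee)^k$ is nonzero. Let $\alpha_1,\alpha_2$ be the Chern roots of $\mathcal{S}^\vee$, $\sigma_1=\alpha_1+\alpha_2$ and $\sigma_{11}=\alpha_1\alpha_2$. Then $c_{d+1}=\prod_{l=0}^d(l\alpha_1+(d-l)\alpha_2)$. Pairing the factors $l$ and $d-l$,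
\[
(l\alpha_1+(d-l)\alpha_2)((d-l)\alpha_1+l\alpha_2)=l(d-l)\sigma_1^2+(d-2l)^2\sigma_{11}.
\]
For $l=0$ this is $d^2\sigma_{11}$, and the middle factor $l=d/2$ is $\frac d2\sigma_1$. So $c_{d+1}^k$ is a combination of monomials in $\sigma_1,\sigma_{11}$ with nonnegative coefficients, in which $\sigma_{11}^k\sigma_1^{k(d-1)}=\sigma_{11}^k\sigma_1^n$ has a positive coefficient. Multiply by $\sigma_1^{n-2}$ to reach the top degree $2k+2n-2=2(N-1)$. The class $\sigma_{11}^j$ is that of $\operatorname{Gr}(2,N+1-j)$, the zero locus of $j$ general sections of $\mathcal{S}^\vee$, and $\sigma_1$ is the ample Pl\"ucker class. So every monomial of top degree is positive, and $c_{d+1}^k\sigma_1^{n-2}>0$.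
\end{proof}

\begin{lemma}[Linkage]\label{lem:link}
Let $\Gamma\subset X$ be a smooth irreducible curve, $\sigma\colon\widehat X\to X$ its blow up with exceptional divisor $\widehat E$, and $M=a\sigma^*H-\widehat E$. For all $a\gg0$ the class $M$ is very ample. Let $\widehat C$ be the intersection of $n-1$ general members of $|M|$ and $C'=\sigma(\widehat C)$. Then:
\begin{itemize}
\item[(a)] $C'$ is a smooth irreducible curve, not contained in a given proper closed subset of $X$, and $C'\cdot H=a^{n-1}d^k-\Gamma\cdot H$;
\item[(b)] if $\Gamma\not\subset Y'$, then $C'$ is admissible;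
\item[(c)] if moreover $R'$ is a reduced divisor with $\operatorname{Sing}R'\subset Y'$ and $\Gamma\not\subset R'$, then $C'$ meets $R'$ transversally at smooth points of $R'$.
\end{itemize}
\end{lemma}

\begin{proof}
If $I_\Gamma(a_0)$ is globally generated, its sections embed $\widehat X$ in $X\times\mathbb{P}^{N'}$ so that $\mathcal{O}_{\mathbb{P}^{N'}}(1)$ restricts to $a_0\sigma^*H-\widehat E$. By the Segre embedding, $M$ is very ample for $a>a_0$.

(a) The curve $\widehat C$ is smooth by Bertini's theorem and connected by the connectedness theorem, so it is irreducible. It meets a given proper closed subset of $\widehat X$ in a finite set. We show that $\sigma|_{\widehat C}$ is a closed embedding; the only danger is that $\widehat C$ meets a fiber $\widehat E_\gamma\cong\mathbb{P}^{n-2}$, $\gamma\in\Gamma$, twice or tangentially. We have $M|_{\widehat E_\gamma}=\mathcal{O}(1)$, and a base point free subsystem of $|\mathcal{O}(1)|$ is the whole system, so $H^0(M)\to H^0(\mathcal{O}_{\widehat E_\gamma}(1))\cong\mathbb{C}^{n-1}$ is onto. Thus the map sending a tuple in $H^0(M)^{n-1}$ to the $(n-1)\times(n-1)$ matrix $A_\gamma$ of its restrictions is onto,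 and $\widehat C\cap\widehat E_\gamma=\mathbb{P}(\ker A_\gamma)$ as schemes. Matrices of corank $\ge2$ have codimension $4$. So the pairs ($\gamma$, tuple) with $\operatorname{corank}A_\gamma\ge2$ have codimension $4>\dim\Gamma$ and do not dominate the space of tuples. For a general tuple every $\widehat C\cap\widehat E_\gamma$ is empty or one reduced point. Hence $\sigma|_{\widehat C}$ is injective, and it is unramified because the kernel of $d\sigma$ at a point of $\widehat E$ is the tangent space of the fiber.

For the degree expand $\sigma^*H\cdot M^{n-1}$. Since $\sigma(\widehat E)$ is a curve, $\sigma^*H^2\cdot\widehat E=0$, so only two terms remain. The cycle $\sigma^*H\cdot\widehat E$ consists of $\Gamma\cdot H$ fibers, on which $\widehat E$ restricts to $\mathcal{O}(-1)$, so $\sigma^*H\cdot\widehat E^{n-1}=(-1)^{n-2}\,\Gamma\cdot H$. Therefore $\sigma^*H\cdot M^{n-1}=a^{n-1}H^n+(-1)^{n-1}(-1)^{n-2}\,\Gamma\cdot H$.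

(b) The set $\Gamma\cap Y'$ is finite and the fibers over it have dimension $n-2$, so $\dim\sigma^{-1}(Y')\le n-2$ and $\widehat C$ misses $\sigma^{-1}(Y')$. Fix $g\ne1$ and consider the pairs $(\alpha,\alpha')\in\widehat X\times\widehat X$ with $\sigma(\alpha')=g\sigma(\alpha)$ and $\sigma(\alpha)\notin Y'$. Then $\alpha\ne\alpha'$, since $X^g\subset Y'$. If $\alpha'\notin\widehat E$, then $\alpha$ determines $\alpha'$, and if $\alpha\notin\widehat E$, then $\alpha'$ determines $\alpha$; such pairs form a family of dimension $\le n$. If both points lie in $\widehat E$, then $\sigma(\alpha)\in\Gamma$ and each fiber contributes $n-2$, so the dimension is $\le1+2(n-2)$. In total the dimension is $\le2n-3$. As $M$ separates points, vanishing at $\alpha$ and $\alpha'$ imposes two independent conditions on each section, so $2n-2$ conditions on a tuple. For a general tuple no such pair lies on $\widehat C$, so $C'\cap gC'=\emptyset$.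

(c) The curve $\widehat C$ misses the fibers over the finite set $\Gamma\cap R'$, so all points of $C'\cap R'$ lie in $R'\setminus(\Gamma\cup Y')$. This set is smooth of dimension $n-1$, $\sigma$ is an isomorphism over it, and by Bertini's theorem $n-1$ general members of $|M|$ cut it in reduced points. This is transversality.
\end{proof}

\begin{proposition}\label{prop:star1}
$V$ satisfies $(\star1)$.
\end{proposition}

\begin{proof}
Let $R\in|-K_V|$ and let $p$ be a prime. The divisor $R$ is prime, since $-K_V$ is the ample generator of $\operatorname{Cl}V$, so $\operatorname{Sing}R$ has codimension $\ge2$ in $V$ and we may add it to $Y$. The divisor $R'=\pi^*R\in|H|$ is prime, and $\operatorname{Sing}R'\subset Y'$ because $\pi$ is \'etale off $Y'$. A line $\Gamma_0\subset X$, which exists by Lemma~\ref{lem:line}, may lie in $Y'$ or in $R'$, so we link twice. Lemma~\ref{lem:link}(a) for $\Gamma=\Gamma_0$ and $a$ a large multiple of $p$ gives a smooth irreducible curve $\Gamma_1\not\subset Y'\cup R'$ with $\Gamma_1\cdot H\equiv-1\pmod p$. The full lemma for $\Gamma=\Gamma_1$ and $a$ a large multiple of $p$ gives an admissible curve $C'$ with $C'\cdot H\equiv1\pmod p$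 that meets $R'$ transversally at smooth points. By \eqref{eq:adm}, $C=\pi(C')$ is nonsingular, misses $Y$, and has $C\cdot K_V\equiv-1\pmod p$. It meets $R$ transversally at nonsingular points because $\pi$ is \'etale along $C'$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The variety $X$ of Section~\ref{sec:X} is a smooth Fano complete intersection and is rationally connected. By Lemma~\ref{lem:fix} the action of $G$ is faithful, so $\pi\colon X\to V$ is a Galois cover with group $G$. The properties of $V$ are Propositions~\ref{prop:primitive}, \ref{prop:divcan}, \ref{prop:star1} and~\ref{prop:star2}. This proves Theorem~\ref{thm:A}, and with it the sufficiency in Theorem~\ref{thm:B}. The necessity is Proposition~\ref{prop:perfect}.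
\end{proof}

\begin{thebibliography}{9}

\bibitem{SGA2} Grothendieck, \emph{SGA 2}.

\bibitem{HM} Hacon and McKernan, Duke Math. J. \textbf{138} (2007).

\bibitem{Ko} Koll\'ar, \emph{Rational Curves}.

\bibitem{KM} Koll\'ar and Mori, \emph{Birational geometry of algebraic varieties}.

\bibitem{Pu} Aleksandr V. Pukhlikov, \emph{Rationally connected rational double covers of primitive Fano varieties}, arXiv:1910.08975 (2019).

\bibitem{Zh} Q. Zhang, J. reine angew. Math. \textbf{590} (2006).

\end{thebibliography}
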